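\title{The sharp threshold $2n/\sqrt{e}$ for uniqueness of solutions to random jigsaw puzzles}

\begin{abstract}
In a random $n\times n$ jigsaw puzzle every edge of the grid receives one of $q$ shapes, independently and uniformly at random. Two solutions are similar if they differ only by a global rotation, a permutation of duplicate pieces and rotations of rotationally symmetric pieces. Martinsson showed that non-similar solutions exist with high probability when $2\le q\le \frac{2}{\sqrt e}n$ and conjectured that this is a sharp threshold. We prove the conjecture: there is an absolute constant $c_0>0$ such that for $q\ge\frac{2}{\sqrt e}\bigl(1+(\ln\ln n)^{-c_0}\bigr)n$ all solutions are similar with probability $1-O(n^{-1/35})$. We also show that for $q\ge\eta n$, with any fixed $\eta>0$, every solution that is not similar to the planted one breaks at least $n^{1.7}$ of its adjacencies with high probability. The proof is a first-moment computation, organized by filling the board one cell at a time.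
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

A \emph{piece} is a unit square whose four sides each carry a shape, called a \emph{jig}. Jig shapes are labeled by $[q]=\{1,\dots,q\}$, and a fixed involution $\sigma$ of $[q]$ gives the complementary shape: two aligned sides of adjacent pieces, with labels $a$ and $b$, \emph{fit} exactly when $b=\sigma(a)$. The case $\sigma=\mathrm{id}$ is the random edge-matching puzzle.

The random $n\times n$ puzzle with $q$ jig types is built as follows. Take a board of $n\times n$ cells and put $N=n^2$. Each of the $2n(n+1)$ unit edges of the board, boundary edges included, receives a label $j\in[q]$, independently and uniformly at random; this assignment is the \emph{carving}. If the edge is shared by two cells, the cell below it or to its left receives the jig $j$ on that side and the other cell receives $\sigma(j)$. If the edge lies on the boundary of the board, its only cell receives $j$. Cutting the board apart gives $N$ pieces, each a $4$-tuple of labels up to rotation. A \emph{solution} is an arrangement of all the pieces, each possibly rotated, in an $n\times n$ square such that every pair of adjacent pieces fits. The arrangement from which the pieces were cut is a solution, the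 \emph{planted} one. Two solutions are \emph{similar} if they differ only by a global rotation of the puzzle, a permutation of duplicate (identical) pieces, and rotations of rotationally symmetric pieces.

How many jig types are needed before the pieces determine the picture? Martinsson~\cite{Martinsson} proved that, with high probability as $n\to\infty$,
\begin{enumerate}
\item[(i)] there are at least two non-similar solutions when $2\le q\le\frac{2}{\sqrt e}n$;
\item[(ii)] all solutions are similar when $q\ge(2+\varepsilon)n$, for any fixed $\varepsilon>0$;
\item[(iii)] the solution is unique up to global rotation when $q=\omega(n)$.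
\end{enumerate}
The conjecture posed in~\cite{Martinsson} is that the event ``all solutions are similar'' has a very sharp threshold at $q=\frac{2}{\sqrt e}n+o(n)$. In view of (i) this means that there is a function $f(n)=o(n)$ such that, for $q\ge\frac{2}{\sqrt e}n+f(n)$, all solutions are similar with probability tending to $1$. This paper proves the conjecture.

\subsection{Where the constants come from}\label{sec:constants}

There are $4^NN!$ ways to arrange and rotate the pieces, and each arrangement has $2n(n-1)$ pairs of adjacent cells. If all these pairs fitted independently with probability $1/q$, the expected number of solutions would be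
\[
4^NN!\,q^{-2n(n-1)}=\Bigl(\frac{4N}{eq^2}\Bigr)^{N}e^{O(n\ln n)}\qquad\text{for }q=\Theta(n),
\]
by Stirling's formula. The base equals $1$ at $q=\frac{2}{\sqrt e}n$, and this is the value that one would guess for the threshold.

The same product can be read one cell at a time. Fill the board row by row. A typical cell has two filled neighbors, so if $a$ pieces are still available, the expected number of ways to continue is about $4a/q^2$. The crude bound $a\le N$ makes every factor smaller than $1$ once $q>2n$; this is the constant in (ii). For $q$ between $\frac{2}{\sqrt e}n$ and $2n$ the early factors exceed $1$, and only the whole product is small, because the supply of pieces runs out: $\prod_{a=1}^N(a/N)=e^{-N+o(N)}$. A proof at the conjectured threshold has to use this depletion. It also has to face the fact that the fits are far from independent for arrangements that share structure with the planted one.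

\subsection{Results}

Call a pair of adjacent cells a \emph{grid edge}. In an arrangement of the pieces, a grid edge is \emph{preserved} if the two sides of pieces that face each other across it also face each other in the planted solution; otherwise it is \emph{broken}.

\begin{theorem}\label{thm:main}
There is an absolute constant $c_0>0$ such that, with $\delta_n=(\ln\ln n)^{-c_0}$, uniformly over all involutions $\sigma$ and all $q\ge\frac{2}{\sqrt e}(1+\delta_n)n$,
\[
\Pr(\text{all solutions are similar})\ge1-O(n^{-1/35}).
\]
\end{theorem}

Thus the conjecture holds with $f(n)=\frac{2}{\sqrt e}\delta_nn$. Together with (i), this shows that $\frac{2}{\sqrt e}n$ is a sharp threshold and that the transition window above it has width at most $O(n/(\ln\ln n)^{c_0})$. The proof is self-contained; in particular it does not use (ii). One half of it is valid below the threshold as well.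

\begin{theorem}\label{thm:far}
Fix $\eta>0$. Uniformly over all involutions $\sigma$ and all $q\ge\eta n$, with probability $1-O_\eta(n^{-1/35})$ every solution that is not similar to the planted one has at least $n^{1.7}$ broken grid edges.
\end{theorem}

\subsection{Outline of the proof}

A fixed arrangement $\pi$ is a solution with probability exactly $q^{-K(\pi)}$, where $K(\pi)$ is a cycle count that does not depend on $q$ or $\sigma$ (Section~\ref{sec:placements}). The sum $\sum_\pi q^{-K(\pi)}$ over all nontrivial arrangements does not tend to $0$, so Section~\ref{sec:reduction} removes two kinds of arrangements: those that can be brought closer to the planted solution by a similarity, and those that force atypically many coincidences among the labels. To bound the remaining sum we fill the board one cell at a time, write $K(\pi)$ as a sum of nonnegative costs, and compare at each step the cost with the number of choices (Section~\ref{sec:exploration}).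

Let $b$ be the number of broken edges. If $b<n^{1.7}$, few pieces are loose and every broken edge gains a power of $n$. We can then afford to write down the set of broken edges and to lose factors $C^b$ (Section~\ref{sec:few}). If $b\ge n^{1.7}$, the gain comes from depletion and is only $e^{-\delta/4}$ per broken edge, where $q=\frac{2}{\sqrt e}(1+\delta)n$. A loss of $C^b$ is now fatal. We therefore sort the steps into classes, show that almost all cells with a broken edge are filled by a generic step of cost $2$ (Section~\ref{sec:classes}), and choose the order of filling by an averaging argument so that the depletion is felt on these cells (Section~\ref{sec:sum}).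

\paragraph{Conventions.} We take $n$ large throughout. The letter $C$ denotes positive constants that may change from line to line. They may depend on $\eta$ where the hypothesis $q\ge\eta n$ is in force, that is, in Lemma~\ref{lem:special}, Proposition~\ref{prop:first} and Section~\ref{sec:few}; elsewhere they are absolute. Rows are numbered from bottom to top and columns from left to right.

\section{Placements, blocks and clusters}\label{sec:placements}

\subsection{The probability that a placement is valid}

We regard the $N$ pieces as distinct, each named by its cell in the planted solution. A \emph{half-edge} is a side of a piece, so there are $4N$ half-edges. Let $M_0$ be the matching that pairs the half-edges facing each other in the planted solution; it has $2n(n-1)$ edges, and the half-edges on the boundary of the board are unmatched. A \emph{placement} $\pi$ is a bijection from cells to pieces together with one of the four rotations for each cell. It is \emph{valid} if it is a solution. Let $M_1=M_1(\pi)$ be the matching of the half-edges that face each other in $\pi$. Its edges correspond to the grid edges, and a grid edge is preserved exactly when its $M_1$-edge belongs to $M_0$. Let $\Phi=\Phi(\pi)$ be the set of broken grid edges and $b=b(\pi)=|\Phi|$.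

The multigraph $M_0\cup M_1$ on the half-edges has maximum degree $2$. Its components are paths and cycles along which the two matchings alternate, and a preserved edge appears as a cycle of length $2$.

\begin{lemma}\label{lem:valid}
Let $c=c(\pi)$ be the number of cycles of $M_0\cup M_1$ that contain at least two $M_1$-edges, and let $K(\pi)=b-c$. Then $\Pr(\pi\text{ is valid})=q^{-K(\pi)}$, the number $K(\pi)$ equals $|M_1|$ minus the number of all cycles of $M_0\cup M_1$, and $K(\pi)\ge b/2$.
\end{lemma}

\begin{proof}
A labeling $\ell$ of the half-edges comes from a carving if and only if $\ell(h')=\sigma(\ell(h))$ for every edge $hh'$ of $M_0$; the condition is symmetric in $h,h'$ because $\sigma$ is an involution. There are $q^{4N-|M_0|}$ such labelings, one for each carving. The placement is valid if and only if the same relation holds along $M_1$. In a component of $M_0\cup M_1$ one label determines all the others, and going around a cycle imposes no condition, since cycles have even length and $\sigma^2=\mathrm{id}$. So the number of labelings that satisfy both sets of relations is $q$ to the number of components, which is $4N-|M_0|-|M_1|+\#\text{cycles}$. Hence the probability is $q^{-(|M_1|-\#\text{cycles})}$. The cycles with a single $M_1$-edge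 are the $|M_1|-b$ preserved edges, so $|M_1|-\#\text{cycles}=b-c$. Finally, the cycles counted by $c$ are disjoint and each contains at least two broken edges, so $c\le b/2$.
\end{proof}

The involution $\sigma$ has disappeared from the formula, which is why all our bounds are uniform in $\sigma$. Moreover $K(\pi)\ge0$ depends on $\pi$ alone, so for a fixed set of placements the sum $\sum_\pi q^{-K(\pi)}$ is non-increasing in the real variable $q>1$. We use this \emph{monotonicity} to prove upper bounds at the smallest allowed real value of $q$.

\begin{example}[swaps]\label{ex:swaps}
Start from the planted solution and exchange two congruent groups of pieces by a translation.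
\begin{enumerate}
\item[(a)] Exchange two non-adjacent pieces $x,y$ away from the boundary. For each of the four directions $i$, let $a_i,a_i'$ be the $M_0$-partners of the half-edges $x_i,y_i$. Then $a_iy_i$ and $a_i'x_i$ are $M_1$-edges, and $x_i,a_i,y_i,a'_i$ form a cycle. So $b=8$, $c=4$, $K=4$. There are $\Theta(n^4)$ such placements, and the expected number of valid ones is $\Theta(n^4/q^4)$. For $q=\Theta(n)$ this does not tend to $0$. A valid placement of this kind exchanges two duplicates, so it is similar to the planted solution.
\item[(b)] Exchange two non-adjacent pieces of the bottom row, neither in a corner. The same cycles appear for three directions: $b=6$, $K=3$, and the expected number of valid placements is $\Theta(n^2/q^3)$.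
\item[(c)] Exchange two horizontal dominoes that are disjoint, non-adjacent and away from the boundary. Now $b=12$, $K=6$, and the expected number is $\Theta(n^4/q^6)$.
\end{enumerate}
For $q=\Theta(n)$ the expectations in (b) and (c) are of order $n^{-b/6}$, an exponent that returns in Section~\ref{sec:few}.
\end{example}

\subsection{The geometry of the broken edges}

The \emph{blocks} of $\pi$ are the connected components of the set of cells, two cells being joined when they form a preserved grid edge. Across a preserved edge the two pieces have the same rotation and the same relative position as in the planted solution, rotated accordingly. So on each block $\pi$ is the restriction of one rigid motion of the plane lattice (a translation composed with a rotation). Consequently adjacent cells of one block always form a preserved edge, and $\Phi$ is exactly the set of grid edges between different blocks. If $\Phi=\emptyset$, the motion maps the board onto itself and $\pi$ is a global rotation of the planted solution.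

Identify a grid edge with the unit \emph{segment} that its two cells share. The \emph{clusters} of $\pi$ are the connected components of $\Phi$, viewed as a graph whose vertices are the endpoints of the segments. A cluster is \emph{interior} if it contains no point of the boundary of the board. A \emph{corner cluster} consists of the two segments that cut off a corner cell; there are at most four.

\begin{lemma}\label{lem:clusters}
Every vertex of a cluster that is not on the boundary of the board has degree at least $2$. An interior cluster either consists of the $4$ sides of one cell or has at least $6$ segments. A cluster that is neither interior nor a corner cluster has at least $3$ segments.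
\end{lemma}

\begin{proof}
If three of the four segments at an interior lattice point are preserved, the four cells around the point lie in one block and the fourth segment is preserved too. This gives the first claim.

An interior cluster therefore has minimum degree at least $2$ and contains a cycle, whose length is even and at least $4$; the cycles of length $4$ in the lattice are the unit squares. A cluster with $5$ segments would be a unit square with one more segment. No lattice segment joins two opposite corners of the square, so the extra segment would have an endpoint of degree $1$.

In any cluster the vertices of degree $1$ lie on the boundary of the board, a boundary point lies on at most one segment, and a segment has at most one endpoint on the boundary. So no cluster has a single segment, and a cluster with two segments is a path between two boundary points through an interior point. For $n\ge3$ such a path cuts off a corner cell.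
\end{proof}

\section{Reduction to a first-moment sum}\label{sec:reduction}

\subsection{Removing isolated cells}

Example~\ref{ex:swaps}(a) shows that placements with $4$-segment interior clusters must be kept out of the union bound. They can be, because such a cluster is always repaired by a similarity.

\begin{lemma}\label{lem:reduction}
Let $\pi_0$ be a solution that is not similar to the planted one. Then there is a solution $\pi$ similar to $\pi_0$ with $0<b(\pi)\le b(\pi_0)$ that has no interior cluster with $4$ segments.
\end{lemma}

\begin{proof}
Among the solutions similar to $\pi_0$ let $\pi$ have the largest number of preserved edges. Then $b(\pi)\le b(\pi_0)$, and $b(\pi)>0$, since otherwise $\pi$ would be a global rotation of the planted solution. Suppose that the four sides of a cell $v$ form an interior cluster. The corners of $v$ are interior points, so the eight cells around $v$ exist. The eight segments between consecutive cells of this ring end at corners of $v$ and are not in the cluster, so they are preserved. The ring therefore lies in one block, and its pieces form a ring in the planted solution, around some piece $v^*$. Call the rotation of the ring's block the \emph{natural} orientation. Since $\pi$ is valid, the four neighbors of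 $v$ force the piece $x$ at $v$ to show the same four labels as $v^*$ in the natural orientation.

If $x=v^*$, then $x$ is not in the natural orientation but shows the same labels, so it is rotationally symmetric. Rotating it gives a similar solution with four more preserved edges.

If $x\ne v^*$, the two pieces are duplicates. Let $v'$ be the cell of $v^*$ in $\pi$; it is not adjacent to $v$, because the neighbors of $v$ carry the planted neighbors of $v^*$. Put $v^*$ at $v$ in the natural orientation and $x$ at $v'$, rotated so that it shows the labels that $v^*$ showed. The four edges at $v$ become preserved. No preserved edge is lost, since none was at $v'$: the $M_0$-partners of all four half-edges of $v^*$ face $v$. In both cases the choice of $\pi$ is contradicted.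
\end{proof}

\subsection{Special pieces}

The exploration below is simple as long as the components of $M_0\cup M_1$ do not return to a piece that they have visited and do not tie two pieces together three times. Such events force coincidences among the labels of the pieces themselves, and these are rare in a typical carving, whatever the placement.

\begin{definition}\label{def:special}
A piece $p$ is \emph{special} for $\pi$ if
\begin{enumerate}
\item[(a)] two half-edges of $p$ lie in one component of $M_0\cup M_1$, or
\item[(b)] there are a piece $p'\ne p$, three distinct half-edges $p_1,p_2,p_3$ of $p$ and three distinct half-edges $p_1',p_2',p_3'$ of $p'$ such that $p_i$ and $p_i'$ lie in one component for each $i$.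
\end{enumerate}
Let $\Lambda(\pi)$ be the number of special pieces.
\end{definition}

Call two half-edges \emph{related} in a carving if their labels $a,a'$ satisfy $a'\in\{a,\sigma(a)\}$. Let $X$ be the number of pieces $p$ that satisfy (a) or (b) with ``lie in one component'' replaced by ``are related''. The number $\Lambda(\pi)$ depends only on $\pi$ and $X$ depends only on the carving. If $\pi$ is valid, half-edges in one component are related, and so $\Lambda(\pi)\le X$.

\begin{lemma}\label{lem:special}
For $q\ge\eta n$ we have $\mathbb E X=O_\eta(n)$, and hence $\Pr(X>n^{1.05})=O_\eta(n^{-0.05})$.
\end{lemma}

\begin{proof}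
Each half-edge carries $j$ or $\sigma(j)$, where $j$ is the carving variable of its edge. A relation between half-edges with different variables holds with probability at most $2/q$, even given one of the two variables. So a set of $m$ relations that form a forest on the variables holds with probability at most $(2/q)^m$, as one sees by revealing leaves last.

The four half-edges of a piece carry four different variables, so (a) holds with probability at most $6\cdot2/q$. For (b), an ordered pair $(p,p')$ gives $4\cdot24=96$ triples of relations. If $p,p'$ are not planted neighbors, their eight variables are distinct, the three relations are disjoint edges, and the probability is at most $(2/q)^3$. If they are planted neighbors, they share exactly one variable, carried by a half-edge $h$ of $p$ and a half-edge $h'$ of $p'$. If the relation between $h$ and $h'$ is in the triple, it holds trivially and the other two are disjoint edges. Otherwise only the shared variable can lie in two relations, which lead to different variables, so the triple is a forest. In both cases the probability is at most $(2/q)^2$. Therefore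
\[
\mathbb EX\le\frac{12N}{q}+96N^2\Bigl(\frac2q\Bigr)^3+96\cdot4N\Bigl(\frac2q\Bigr)^2=O_\eta(n),
\]
and Markov's inequality gives the second claim.
\end{proof}

Let $\mathcal R$ be the set of placements $\pi$ with $\Phi(\pi)\ne\emptyset$, with no interior cluster of $4$ segments, and with $\Lambda(\pi)\le n^{1.05}$. It does not depend on $q$ or $\sigma$.

\begin{proposition}\label{prop:first}
For $q\ge\eta n$ and every $b_0\le\infty$,
\begin{equation}\label{eq:first}
\Pr\bigl(\text{some solution with }b<b_0\text{ is not similar to the planted one}\bigr)\le O_\eta(n^{-0.05})+\sum_{\substack{\pi\in\mathcal R\\ b(\pi)<b_0}}q^{-K(\pi)} .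
\end{equation}
\end{proposition}

\begin{proof}
If the event occurs and $X\le n^{1.05}$, the solution $\pi$ given by Lemma~\ref{lem:reduction} lies in $\mathcal R$ and has $b(\pi)<b_0$. Apply Lemma~\ref{lem:special}, the union bound and Lemma~\ref{lem:valid}.
\end{proof}

From here on there is no randomness in the puzzle: it remains to bound a sum over placements.

\section{Filling the board one cell at a time}\label{sec:exploration}

Fix a placement $\pi$ and an order of the cells, and fill the cells one at a time according to $\pi$. We want to see $M_0\cup M_1$ grow. Since an $M_1$-edge is known only when both of its cells are filled, we give the cells half-edges of their own.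

The sides of a cell are denoted $L,D,R,U$ (left, down, right, up). The cell $u$ has half-edges $u_L,u_D,u_R,u_U$, and for a piece $x$ we write $x_i$ for the half-edge that $\pi$ puts on side $i$ of its cell. At a given time let $H$ be the graph on all piece half-edges and all cell half-edges with the following edges: the edges of $M_0$; the edges of the matching $M_1^\circ$ that joins the two cell half-edges facing each other across each grid edge; and, for each filled cell $u$ with piece $x$, the four \emph{identification edges} $u_ix_i$. Each vertex lies on at most one matching edge and at most one identification edge, so the components of $H$ are paths and cycles.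

An empty cell is a \emph{slot}, and an \emph{object} is a slot or an unplaced piece. The half-edges of objects have degree at most $1$ in $H$. A \emph{link} is a path component of $H$, with at least one edge, both of whose ends are half-edges of objects; we write $[h,h']$ for the link with ends $h,h'$ and say that $h,h'$, and their objects, are \emph{linked}. The internal vertices of a link have degree $2$, so they belong to placed pieces and filled cells. The links are the edges of a multigraph $\Gamma$ on the objects, of maximum degree at most $4$. A link with both ends on one object is a \emph{loop}. Initially $\Gamma$ is the disjoint union of two $n\times n$ grids, the pieces with $M_0$ and the slots with $M_1^\circ$. A link persists until one of its two end objects is used. The graph $\Gamma$ is determined by the \emph{prefix}, the partial placement made so far. Its meaning is this: if the part filled so far fits, the label at one end of a link determines the label at the other end. A link between $u_i$ and $x_i$ is thus a constraint that is satisfied for free.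

Consider the step that places $x$ at $u$. Let $d$ be the number of filled neighbors of $u$, and let the \emph{cost} of the step be $d$ minus the number of cycles of $H$ formed at the step.

\begin{lemma}\label{lem:explore}
The cost of every step is nonnegative, and $K(\pi)$ is the sum of the costs of all steps. Moreover, for the step that places $x$ at $u$, with $\Gamma$ taken just before it:
\begin{enumerate}
\item[(E1)] A slot half-edge facing an empty cell is linked to the facing half-edge of that cell. A slot is linked to a piece, or has a loop, only through sides that face filled cells.
\item[(E2)] If the neighbor of $u$ on side $i$ is filled and the grid edge between them is preserved in $\pi$, then $[u_i,x_i]$ is a link.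
\item[(E3)] Every cycle formed alternates between new identification edges and links with both ends on $u$ or $x$. If no link joins $u$ and $x$, each such cycle uses a loop at $x$ and a loop at $u$, and at most $\lfloor d/2\rfloor$ cycles are formed.
\item[(E4)] If no link joins $u$ and $x$ and neither has a loop, then no cycle is formed, and the new links are exactly the $[\alpha_i,\beta_i]$ for those sides $i$ such that $u_i$ is linked to some $\alpha_i$ and $x_i$ is linked to some $\beta_i$.
\item[(E5)] If $x$ is not special, neither $x$ nor $u$ has a loop.
\item[(E6)] At most $4$ new links are created.
\end{enumerate}
\end{lemma}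

\begin{proof}
A cycle formed at the step contains a new edge $u_ix_i$. From $u_i$ it continues through $M_1^\circ$ to a half-edge of a neighboring cell, which has degree $2$, so that cell is filled. The cycles formed are disjoint, so there are at most $d$ of them. At the start $H$ has no cycle. At the end it is $M_0\cup M_1$ with each $M_1$-edge subdivided into three edges and with pendant edges at the boundary of the board, so it has the same number of cycles. The numbers $d$ add up to $2n(n-1)=|M_1|$, and Lemma~\ref{lem:valid} gives the formula for $K$.

(E1) If both cells are empty, the $M_1^\circ$-edge between them is a whole component of $H$; a slot half-edge on the boundary of the board is isolated.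

(E2) Let $w$ be the neighbor, $y$ its piece and $j$ the side opposite to $i$. Then $u_i,w_j,y_j,x_i$ is a path in $H$ between two half-edges of objects.

(E3) Deleting the new identification edges from a formed cycle leaves old paths whose ends are half-edges of $u$ or $x$. Each has at least one edge, because every vertex lies on only one identification edge. So these paths are links. If none joins $u$ to $x$, they are loops, alternately at $x$ and at $u$, and by (E1) each cycle uses at least two of the $d$ sides of $u$ that face filled cells.

(E4) No cycle is formed, by (E3). The old components of the eight half-edges $u_i,x_i$ are distinct paths, and the step joins the path of $u_i$ to the path of $x_i$. The result is a link exactly when both old paths were links.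

(E5) A loop $[x_i,x_j]$ or $[u_i,u_j]$ puts $x_i$ and $x_j$ into one component of the final graph $H$, hence of $M_0\cup M_1$.

(E6) New links are disjoint, and each contains a new identification edge.
\end{proof}

\begin{example}[the domino swap, step by step]\label{ex:domino}
Take Example~\ref{ex:swaps}(c). Let the cells $u,u'$ (left, right) have planted pieces $x,x'$ and the cells $w,w'$ have planted pieces $y,y'$. Fill all other cells first; this costs $0$, since every completed edge is preserved. The links are now $[u_i,x_i]$ and $[w_i,y_i]$ for $i=L,U,D$, further $[u'_i,x'_i]$ and $[w'_i,y'_i]$ for $i=R,U,D$, and the four initial links $[u_R,u'_L]$, $[w_R,w'_L]$, $[x_R,x'_L]$, $[y_R,y'_L]$.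
\begin{itemize}
\item Place $y$ at $u$. Here $d=3$ and (E4) applies, so the cost is $3$. The new links are $[x_i,w_i]$ for $i=L,U,D$, and $[u'_L,y'_L]$.
\item Place $y'$ at $u'$. Here $d=4$, the link $[u'_L,y'_L]$ closes one cycle, and the cost is $3$. The new links are $[x'_i,w'_i]$ for $i=R,U,D$.
\item Place $x$ at $w$. Three links close three cycles, the cost is $3-3=0$, and $[w'_L,x'_L]$ is created.
\item Place $x'$ at $w'$. Four cycles close and the cost is $0$.
\end{itemize}
The total is $K=6$. Only at the first step was the piece not linked to the slot; at the other three it could be read off from $\Gamma$. This is the trade-off behind the whole proof: a step is cheap only if $\Gamma$ joins the piece to the slot, and then there are few choices; a step with many choices is expensive.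
\end{example}

To turn bounds on choices into bounds on numbers of placements we use the following principle, which is immediate by induction on the length of the prefix.

\begin{lemma}[prefix counting]\label{lem:tree}
Fix an order of the cells and a family $\mathcal F$ of placements. Suppose that for each cell $u$ there is a number $a_u$ such that every prefix of a member of $\mathcal F$ whose next cell is $u$ extends in at most $a_u$ ways (piece and rotation at $u$) to a prefix of a member of $\mathcal F$. Then $|\mathcal F|\le\prod_ua_u$.
\end{lemma}

\section{Few broken edges}\label{sec:few}

\begin{proposition}\label{prop:few}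
For $q\ge\eta n$,
\[
\sum_{\pi\in\mathcal R,\ b(\pi)<n^{1.7}}q^{-K(\pi)}=O_\eta(n^{-1/35}).
\]
\end{proposition}

We count the sets $\Phi$, then the placements with a given $\Phi$, and we bound $K$ from below. By monotonicity we take $q=\eta n$.

\subsection{Two counting facts}

\begin{lemma}[isoperimetry]\label{lem:iso}
Let $S$ be a nonempty set of cells. If $S$ contains no full row and no full column, at least $2\sqrt{|S|}$ grid edges join $S$ to its complement. If $|S|\le N/2$, at least $\sqrt{|S|}$ do.
\end{lemma}

\begin{proof}
A row or column that meets both $S$ and its complement contains such an edge, and different lines give different edges. If $S$ has no full line and meets $r$ rows and $r'$ columns, we get $r+r'\ge2\sqrt{rr'}\ge2\sqrt{|S|}$ edges. If $S$ has a full row but no full column, every column gives an edge, and $n\ge\sqrt{|S|}$; the same holds with rows and columns exchanged. If $S$ has both a full row and a full column, every line meets $S$. Let $r,r'$ be the numbers of rows and columns that are not full. The complement lies in their intersection, so $rr'\ge N/2$ when $|S|\le N/2$, and $r+r'\ge2\sqrt{N/2}\ge\sqrt{|S|}$.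
\end{proof}

\begin{lemma}[counting clusters]\label{lem:count}
The number of sets $\Phi$ of $b\ge2$ segments with $m_1$ interior clusters, $m_3\le4$ corner clusters and $m_2$ other clusters is at most
\begin{equation}\label{eq:count}
C^b\Bigl(\frac Nb\Bigr)^{m_1}\Bigl(\frac nb\Bigr)^{m_2}.
\end{equation}
\end{lemma}

\begin{proof}
Choose the set of corner clusters in at most $16$ ways. Mark one root segment in each other cluster, touching the boundary of the board if the cluster is not interior. There are at most $2N$ segments, at most $4n$ of which touch the boundary, so the roots can be chosen in at most $\binom{2N}{m_1}\binom{4n}{m_2}$ ways. The sizes of the rooted clusters form a composition of $b-2m_3$, which gives at most $2^b$ ways. A connected set of $s$ segments containing a given root is the trace of a walk of length $2(s-1)$ from the root, namely a depth-first traversal of a spanning tree; since a segment is adjacent to at most $6$ others, there are at most $36^s$ such sets. Finally, for $1\le m\le b$ we have $\binom Am\le(eA/m)^m=(eA/b)^m(b/m)^m$ and $(b/m)^m\le e^{m\cdot b/m}=e^b$.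
\end{proof}

For $\pi\in\mathcal R$, Lemma~\ref{lem:clusters} gives
\begin{equation}\label{eq:sizes}
6m_1+3m_2+2m_3\le b .
\end{equation}
This is where the exclusion of $4$-segment clusters enters.

\subsection{Big blocks and the order of filling}

Fix $\pi\in\mathcal R$ with $b<n^{1.7}$. A large block is specified by a single rigid motion and is surrounded by many broken edges, so it is cheap to describe; the exploration is needed only for the small blocks. Let $s_0=10^8$. A block is \emph{big} if it has at least $s_0$ cells. Let $J$ be the number of big blocks, $V$ the set of cells in the other blocks, $k=|V|$ and $k_*=\max(k,1)$.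

Since $\Phi\ne\emptyset$, there are at least two blocks. Every grid edge lies on a $4$-cycle of cells, so no single grid edge separates the board, and at least two broken edges leave each block. Each broken edge is counted for two blocks. Hence $b\ge2$, there are at most $b$ blocks, and $k\le s_0b<N$, so that a big block exists. We single out one big block $Q_0$.
\begin{itemize}
\item If $b<n$, some row and some column contain no broken edge between two of their cells. They intersect, so they lie in one block $Q_0$, which is big. Its rigid motion maps a full row and a full column into the board, so it is one of the $4$ rotations of the board. Every other block is disjoint from this row and this column and so contains no full line.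
\item If $b\ge n$, let $Q_0$ be a largest block. Every other block has at most $N/2$ cells.
\end{itemize}
In both cases Lemma~\ref{lem:iso} shows that at least $\sqrt{s_0}$ broken edges leave each big block other than $Q_0$, so $J-1\le2b/\sqrt{s_0}=2b/10^4$.

Fill the big blocks first. For the cells of $V$ we want an order in which each cell has two filled neighbors when its turn comes. Filling row by row fails to give this along two sides of the board, where all of $V$ may lie. So we grow outward from a cross that almost avoids $V$. By averaging there are a row $i_0$ and a column $j_0$ that each contain at most $\lfloor k/n\rfloor$ cells of $V$; choose them by a fixed rule depending on $\Phi$. Their union is the \emph{cross} and their common cell the \emph{center}. Fill $V$ in order of increasing $\ell^1$-distance to the center, with ties broken by a fixed rule. A neighbor of a cell $u\in V$ that is closer to the center is filled before $u$. A cell off the cross has two such neighbors, one in its row and one in its column; a cell on the cross other than the center has one. Let $z$ be the number of cells of $V$ in row $i_0$ plus the number in column $j_0$, so $z\le2\lfloor k/n\rfloor$. Since the center, if it lies in $V$, is counted twice,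
\begin{equation}\label{eq:deficit}
\sum_{u\in V}(2-d_u)^+\le z ,
\end{equation}
where $d_u$ is the number of filled neighbors at the step of $u$.

A step at a cell of $V$ is \emph{determined} if the piece is linked to the slot, and \emph{free} otherwise. Let $\gamma$ be the number of free steps. The set $\Phi$ determines the blocks and the order. A big block is placed by one rigid motion, fixed by the piece and rotation at one cell; this gives at most $4N$ ways, and $4$ ways for $Q_0$ if $b<n$. The set of free cells can be chosen in at most $2^k$ ways. A determined step has at most $4\cdot4$ choices, and a free step at most $4k$, since only $k$ pieces remain after the big blocks. By Lemma~\ref{lem:tree}, the number of placements with given $\Phi$ and $\gamma$ is at most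
\begin{equation}\label{eq:placements}
\chi\,(4N)^{J-1}\,32^k\,(4k_*)^\gamma,\qquad\text{where }\chi=4\text{ if }b<n\text{ and }\chi=4N\text{ if }b\ge n .
\end{equation}

\subsection{Free steps are expensive}

A free step should cost $2$. It can cost less for lack of filled neighbors, which \eqref{eq:deficit} controls, or because loops close a cycle. Call a free step a \emph{closure} if $d=2$ and a cycle is formed, and let $\xi$ be the number of closures.

\begin{lemma}\label{lem:Klower}
We have $\xi\le\Lambda(\pi)$ and
\begin{align}
K&\ge2\gamma-\xi-z,\label{eq:K1}\\
3K&\ge2\gamma+b-z.\label{eq:K2}
\end{align}
\end{lemma}

\begin{proof}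
By (E3) a free step costs at least $d-\lfloor d/2\rfloor$. This is at least $2$ if $d\ge3$ and equals $d$ if $d\le1$; for $d=2$ the cost is $2$, or $1$ at a closure. All other steps cost at least $0$, and \eqref{eq:deficit} gives \eqref{eq:K1}. At a closure the piece $x$ has a loop, by (E3), so it is special by (E5); hence $\xi\le\Lambda(\pi)$.

A closure saves one unit of cost, but the cycle that it forms is long. By (E3) and (E1) the cycle consists of a loop of $u$ through its two sides facing filled cells, a loop of $x$, and two identification edges. So it contains the two $M_1$-edges completed at this step. It contains a third one inside the loop of $x$. Indeed, the loop leaves $x$ through an $M_0$-edge, which leads to a different piece $y$. Both ends of the loop are on $x$, so the following vertices, a half-edge of $y$, a half-edge of the cell of $y$ and its $M_1^\circ$-partner, are internal and belong to a placed piece and to two cells filled earlier. Thus $\xi$ of the $c$ cycles of Lemma~\ref{lem:valid} contain at least $3$ broken edges and the others at least $2$. So $2c+\xi\le b$ and $2K=2b-2c\ge b+\xi$. Adding \eqref{eq:K1} gives \eqref{eq:K2}.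
\end{proof}

\subsection{Free steps are few}

A free cell off the cross has two broken sides toward the center, so roughly $2\gamma\le b$. This is not enough, because each interior cluster costs a factor $N/b$ in \eqref{eq:count}. The next lemma saves one free step for each interior cluster.

\begin{lemma}\label{lem:gamma}
We have
\begin{equation}\label{eq:gamma}
2\gamma\le b-2m_1+2z .
\end{equation}
\end{lemma}

\begin{proof}
Let $u$ be a free cell off the cross. Its two neighbors closer to the center are filled before $u$, so by (E2) both grid edges are broken. They correspond to one vertical and one horizontal side of $u$; assign these two segments to $u$. They share a corner of $u$, so they lie in one cluster. A segment can be assigned only to the one of its two cells that is farther from the center. At most $z$ free cells lie on the cross, so at least $2(\gamma-z)$ segments are assigned. It suffices to find in each interior cluster an unassigned horizontal and an unassigned vertical segment. Both kinds occur, since the cluster contains a cycle, and by the symmetry between rows and columns it is enough to treat horizontal segments.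

Take a highest horizontal segment of the cluster, separating rows $r$ and $r+1$. Suppose first that $r\ge i_0$. If the segment is assigned, it is assigned to the cell $u$ above it, and a vertical side of $u$ belongs to the cluster. The upper endpoint of this side is an interior point, so it has degree at least $2$ by Lemma~\ref{lem:clusters}. No horizontal segment of the cluster lies at that height, so the cluster contains the next vertical segment upward. Repeating the argument, the cluster reaches the top of the board, which is impossible. So the segment is unassigned.

Suppose now that $r<i_0$. Then for every horizontal segment of the cluster the lower cell is the farther one. Take a lowest horizontal segment. If it is assigned, it is assigned to the cell $u$ below it, and a vertical side of $u$ belongs to the cluster. Its lower endpoint has degree at least $2$ and lies below all horizontal segments of the cluster, so the cluster continues downward, step by step, to the bottom of the board. This is again impossible.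
\end{proof}

\subsection{Proof of Proposition~\ref{prop:few}}

Fix $b$. We have $(4N)^{J-1}\le(4N)^{2b/10^4}\le C^bn^{b/1000}$ and $32^k\le C^b$, and the tuple $(\gamma,m_1,m_2,m_3)$ takes at most $C^b$ values because $\gamma\le s_0b$. By \eqref{eq:count} and \eqref{eq:placements}, the contribution $\Sigma_b$ of the placements with $b$ broken edges satisfies
\begin{equation}\label{eq:sigmab}
\Sigma_b\le\chi\,C^b\,n^{b/1000}\max\Bigl\{\Bigl(\frac Nb\Bigr)^{m_1}\Bigl(\frac nb\Bigr)^{m_2}(4k_*)^\gamma q^{-K}\Bigr\},
\end{equation}
the maximum being over these placements. We use three different lower bounds for $K$. The bound $K\ge b/2$ gains a power of $n/b$ and is useless near $b=n$. The bound \eqref{eq:K1} is good once the closures are negligible, that is, for $b$ well above $n^{1.05}$. The bound \eqref{eq:K2}, in which $\xi$ has canceled, bridges the gap.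

\medskip\noindent\emph{Range $2\le b\le n^{0.9}$.} Here $k\le s_0b<n$, so $z=0$, and $\chi=4$. By \eqref{eq:gamma}, $(4k_*)^\gamma\le(4s_0b)^{b/2-m_1}\le C^bb^{\,b/2-m_1}$, and $q^{-K}\le(\eta n)^{-b/2}$. Now
\[
\Bigl(\frac Nb\Bigr)^{m_1}\Bigl(\frac nb\Bigr)^{m_2}b^{\,b/2-m_1}n^{-b/2}=\Bigl(\frac nb\Bigr)^{2m_1+m_2-b/2}\le\Bigl(\frac nb\Bigr)^{-b/6}\le n^{-b/60},
\]
since $2m_1+m_2\le b/3$ by \eqref{eq:sizes}. (With $4$-segment clusters allowed, $m_1=b/4$ would make the exponent $0$, as in Example~\ref{ex:swaps}(a).) So $\Sigma_b\le C^bn^{-b/60+b/1000}\le(Cn^{-1/70})^b$, and the sum over $b\ge2$ is $O(n^{-1/35})$.

\medskip\noindent\emph{Range $n^{0.9}<b\le n^{1.1}$.} Write $b=n^\nu$ with $0.9<\nu\le1.1$. Since $z\le2s_0b/n$, we have $n^{z}\le e^b$. By \eqref{eq:K2}, and because $|2\gamma+b-z|\le Cb$ absorbs the powers of $\eta$,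
\[
(4k_*)^\gamma q^{-K}\le C^b\bigl(4s_0bn^{-2/3}\bigr)^\gamma n^{-b/3}n^{z/3}.
\]
The base $4s_0bn^{-2/3}$ is at least $1$, so by \eqref{eq:gamma} the right side is at most $C^bn^{(\nu-2/3)(b/2-m_1)-b/3}$. The maximum in \eqref{eq:sigmab} is therefore at most $C^bn^{y}$ with
\[
y=(2-\nu)m_1+(1-\nu)m_2+\Bigl(\nu-\frac23\Bigr)\Bigl(\frac b2-m_1\Bigr)-\frac b3=\Bigl(\frac83-2\nu\Bigr)m_1+(1-\nu)m_2+\Bigl(\frac\nu2-\frac23\Bigr)b .
\]
Put $a=\frac49-\frac\nu3>0$. Then $\frac83-2\nu=6a$ and $1-\nu<3a$, so the first two terms are at most $a(6m_1+3m_2)\le ab$ by \eqref{eq:sizes}. Hence $y\le(\frac\nu6-\frac29)b\le-0.038\,b$ and $\Sigma_b\le4NC^bn^{-0.037b}$. The sum over this range is $o(n^{-1})$.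

\medskip\noindent\emph{Range $n^{1.1}<b<n^{1.7}$.} By \eqref{eq:K1}, $\gamma\le(K+\xi+z)/2$, so
\[
(4k_*)^\gamma q^{-K}\le\Bigl(\frac{4k_*}{q^2}\Bigr)^{K/2}(4k_*)^{(\xi+z)/2}.
\]
Here $4k_*/q^2\le Cb/N<1$ and $K\ge b/2$, so the first factor is at most $C^b(b/N)^{b/4}$. The second is at most $e^b$, because $(\xi+z)\ln n\le(n^{1.05}+2s_0b/n)\ln n=o(b)$; this is where the bound $\Lambda(\pi)\le n^{1.05}$ is used. Since $m_1\le b/6$ and $n/b<1$,
\[
\Sigma_b\le4NC^bn^{b/1000}\Bigl(\frac bN\Bigr)^{b/4-b/6}\le4NC^bn^{-0.025b+0.001b},
\]
using $b/N\le n^{-0.3}$. The sum over this range is $o(n^{-1})$. \qed

\section{Many broken edges: the classes of steps}\label{sec:classes}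

This section and the next prove the following bound.

\begin{proposition}\label{prop:many}
There is an absolute constant $c_0>0$ such that for $n$ large, $(\ln\ln n)^{-c_0}\le\delta\le1$ and $q\ge\frac2{\sqrt e}(1+\delta)n$,
\[
\sum_{\pi:\ \Lambda(\pi)\le n^{1.05},\ b(\pi)\ge n^{1.7}}q^{-K(\pi)}\le e^{-n^{1.6}} .
\]
\end{proposition}

\subsection{Window orders}

For an order $O$ of the cells let $\operatorname{av}_O(u)$ be the number of pieces available at the step of $u$, that is, $N$ minus the number of cells filled before $u$. The model case is a placement in which every step costs $2$ and is bounded by $4\operatorname{av}_O(u)$ choices, as in Section~\ref{sec:constants}. No single order works for all placements. Suppose that the lower half of the board is scrambled and the upper half is intact, and take $q=\frac{2}{\sqrt e}n$, so that $4a/q^2=ea/N$. If the lower half is filled first, the product of these factors over $N/2<a\le N$ is $\exp\bigl(\frac N2+N\int_{1/2}^1\ln s\,ds+o(N)\bigr)=2^{N/2}e^{o(N)}$. If it is filled last, the product over $a\le N/2$ is $2^{-N/2}e^{o(N)}$. We need a family of orders that is rich enough to contain a good order for each placement, small enough for a union bound, and such that almost every cell has exactly two filled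 neighbors and the filled region has a short boundary.

Let $g=\lfloor n^{0.1}\rfloor$. Cut $[n]$ into $g$ intervals of lengths $\lfloor n/g\rfloor$ or $\lceil n/g\rceil$, and the board accordingly into $g^2$ rectangular \emph{windows}. A \emph{window order} $O$ is given by one of the $(g^2)!$ orders of the windows: the windows are filled one after the other, each row by row from bottom to top, and each row from left to right. A \emph{window row} is the part of a row inside one window; there are $gn$ of them. Let $\mathsf E$ be the set of cells in the first or last row or column of their window, and call the other cells \emph{inner}. Put $\omega=20ng$. Then $|\mathsf E|\le4ng\le\omega$.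

\begin{lemma}\label{lem:frontier}
At any time at most $\omega$ links join a slot to a piece.
\end{lemma}

\begin{proof}
By (E1) it suffices to count adjacent pairs of a filled and an empty cell. At most $2gn$ grid edges join different windows. Inside the window being filled there is at most one such vertical pair in each column and at most one horizontal pair, and inside other windows there is none. The total is at most $2gn+\lceil n/g\rceil+1\le\omega$.
\end{proof}

Write $u^{\rightarrow}$ and $u^{\uparrow}$ for the right and upper neighbors of a cell $u$, and $\hat u$ for the piece that $\pi$ places at $u$. We identify a cell with the step at which it is filled. An inner cell $u$ has all four neighbors in its window; the left and lower ones are filled before $u$, the left one immediately before, and the other two after $u$. So $d=2$, the links $[u_R,(u^\rightarrow)_L]$ and $[u_U,(u^\uparrow)_D]$ are present before the step, and pieces can be linked to $u$ only through $u_L$ and $u_D$.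

A \emph{cycle} of $\Gamma$ of length $\ell$ consists of $\ell$ distinct objects and $\ell$ distinct links joining them cyclically; a $2$-cycle is a pair of links between two objects. A link is \emph{pure} if it joins two pieces, and a cycle is pure if all its objects are pieces. A cycle is \emph{created} at a step if it is present after the step and contains a link that is new at that step. A link lies on at most $3^{\ell-1}$ cycles of length $\ell$, since at each object the cycle continues through one of three other half-edges. By (E6),
\begin{equation}\label{eq:created}
\text{a step creates at most }12,\ 36,\ 108\text{ cycles of length }2,\ 3,\ 4\text{ respectively.}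
\end{equation}

\subsection{The classes}

Fix $\pi$ and $O$. An inner cell $u$, with $x=\hat u$ and $\Gamma$ taken just before the step, belongs to the first of the following classes whose condition holds:
\begin{itemize}
\item[$\mathsf S$] (special): $x$ is special for $\pi$;
\item[$\mathsf F$] (forced): $[u_L,x_L]$ and $[u_D,x_D]$ are links;
\item[$\mathsf B$] (ball): $\operatorname{dist}_\Gamma(u,x)\le7$;
\item[$\mathsf T$] (tangled): $x$ lies on a cycle of $\Gamma$ of length $2$ or $3$, or on a cycle of length $4$ that contains a slot;
\item[$\mathsf G$] (generic): none of the above.
\end{itemize}
The classes $\mathsf F$ and $\mathsf B$ contain the cheap steps. The class $\mathsf T$ is split off so that the remaining steps cannot prepare a forced step: a forced step needs a $2$-cycle between a slot and a piece, and short cycles are born from short cycles (Lemma~\ref{lem:cycles}). Pure $4$-cycles are tolerated in $\mathsf G$ because most pieces lie on one from the start.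

\begin{lemma}\label{lem:costs}
Let $u$ be an inner cell, $x=\hat u$, and let $\beta_i$ be the half-edge linked to $x_i$ before the step, if there is one.
\begin{enumerate}
\item[(a)] If $u\in\mathsf F$, the piece and its rotation are determined by $\Gamma$. The only new links are $[(u^\rightarrow)_L,\beta_R]$ and $[(u^\uparrow)_D,\beta_U]$. In particular no pure link is created.
\item[(b)] If $u\in\mathsf B$, the cost is at least $1$, and the piece and its rotation lie in a set of at most $4^9$ pairs determined by $\Gamma$.
\item[(c)] If $u\in\mathsf T\cup\mathsf G$, the cost is $2$, and the new links are the $[\alpha_i,\beta_i]$ of \textup{(E4)}, with $\alpha_R=(u^\rightarrow)_L$ and $\alpha_U=(u^\uparrow)_D$.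
\end{enumerate}
\end{lemma}

\begin{proof}
In all three cases $x$ is not special, so by (E5) neither $u$ nor $x$ has a loop.

(a) The other end of the link at $u_L$ is $x_L$, which names the piece and the rotation. The identification edges on sides $L,D$ close two cycles. The half-edges $\beta_R,\beta_U$ are not on $x$, and not on $u$, whose four links are accounted for. So sides $R$ and $U$ give the stated links.

(b) At most $4+\dots+4^7<4^8$ objects lie within distance $7$ of $u$. By (E3) a formed cycle alternates between identification edges and links joining $u$ to $x$, and these links end at $u_L$ or $u_D$. If two cycles were formed, each would contain exactly one link and one identification edge, so $[u_L,x_L]$ and $[u_D,x_D]$ would be links and $u\in\mathsf F$. Hence the cost is at least $2-1$.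

(c) No link joins $u$ and $x$, so (E4) applies.
\end{proof}

Let $A=A(\pi)$ be the set of cells whose left or lower grid edge exists and is broken. Each broken edge is the left or lower edge of exactly one cell, so $b/2\le|A|\le b$, and $A$ does not depend on $O$. By (E2), an inner cell outside $A$ lies in $\mathsf S\cup\mathsf F$; thus $\mathsf G\subset A$. The gain will come from the $\mathsf G$-cells, while the averaging over orders needs a set that does not depend on the order. So the central task is to show that $A\setminus\mathsf G$ is small. The danger lies in forced cells with a broken edge, which do occur.

\begin{example}[swapping two squares]\label{ex:squares}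
Let $a\ge2$ and let $Q,Q'$ be two $a\times a$ squares of cells in different windows such that they and all cells touching them are inner, the window of $Q$ coming first. Let $\pi$ exchange the pieces of $Q$ and $Q'$ by a translation and fix the rest. As in Example~\ref{ex:swaps}, $b=8a$ and $K=4a$. No piece is special: no component meets a piece twice, and two pieces share at most two components, which happens for corresponding corner pieces of the squares. The set $A$ has $4a-1$ cells near each square: the bottom row and left column of the square, the $a$ cells to its right and the $a$ cells above it.

At the lower left cell $u$ of $Q$ both $u_L$ and $u_D$ are linked to the planted piece of $u$, so (E4) applies and the cost is $2$. Each of the other $4a-2$ cells of $A$ near $Q$ has exactly one of its left and lower edges preserved, while its other side is linked to a different piece, still unplaced. These cells are in $\mathsf B$. The cost so far is at least $2+(4a-2)=K$, so every other inner cell has cost $0$ and lies in $\mathsf F$. In particular all $4a-1$ cells of $A$ near $Q'$ are forced. They were paid for much earlier, by the $\mathsf B$-cells near $Q$. Lemma~\ref{lem:AG} says that such a payment can always be traced.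
\end{example}

\subsection{How short cycles arise}

\begin{lemma}\label{lem:cycles}
Let $Z$ be a cycle of length $\ell\le4$ created at a step $u\in\mathsf T\cup\mathsf G$ with piece $x$. Then one of the following holds.
\begin{enumerate}
\item[(a)] $Z$ contains exactly two new links $[\alpha_i,\beta_i]$, $[\alpha_j,\beta_j]$. The rest of $Z$ is a path of $\ell_1-2$ old links from the object of $\alpha_i$ to that of $\alpha_j$ and a path of $\ell_2-2$ old links from the object of $\beta_i$ to that of $\beta_j$, where $\ell_1,\ell_2\ge2$ and $\ell_1+\ell_2=\ell+2$. Before the step, the first path formed with $u$ a cycle of length $\ell_1$ and the second formed with $x$ a cycle of length $\ell_2$, both through sides $i,j$.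
\item[(b)] $\ell=4$, all four links of $Z$ are new, and $x$ lay on a $2$-cycle before the step.
\end{enumerate}
Consequently:
\begin{enumerate}
\item[(G1)] A $\mathsf G$-step creates no cycle of length at most $3$.
\item[(G2)] A $4$-cycle created at a $\mathsf G$-step $u$ consists of an object that was doubly linked to $u$ before the step, and three pieces.
\end{enumerate}
\end{lemma}

\begin{proof}
Removing the $m\ge1$ new links splits $Z$ into $m$ paths of old links, possibly of length $0$, which avoid $u$ and $x$. Each end of such a path is the object of some $\alpha_i$ or $\beta_i$. A path from an $\alpha$-end to a $\beta$-end would have length at most $\ell-m\le3$, which gives $\operatorname{dist}_\Gamma(u,x)\le5$ before the step and contradicts $u\notin\mathsf B$. So each path has two $\alpha$-ends or two $\beta$-ends. Each new link has one end of each kind, so the two types of path alternate around $Z$ and $m$ is even. If $m=2$, adding the old links $[u_i,\alpha_i]$, $[u_j,\alpha_j]$ to the first path and $[x_i,\beta_i]$, $[x_j,\beta_j]$ to the second gives (a), with $\ell=2+(\ell_1-2)+(\ell_2-2)$. If $m=4$, all paths have length $0$, so some $\beta_i,\beta_j$ with $i\ne j$ lie on one object, which was doubly linked to $x$.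

At a $\mathsf G$-step $x$ lies on no cycle of length $2$ or $3$, so (b) is excluded and $\ell_2\ge4$. Then $\ell=\ell_1+\ell_2-2\ge4$, with equality only for $\ell_1=2$, $\ell_2=4$. In that case $\alpha_i,\alpha_j$ lie on one object, and the old $4$-cycle through $x$ contains no slot, since $u\notin\mathsf T$.
\end{proof}

\subsection{Runs of forced cells}

An \emph{$\mathsf F$-run} is a maximal set of consecutive $\mathsf F$-cells in a window row. To sum over placements we must say which cells are forced, and we cannot afford one bit per cell. The following three lemmas show where runs can start and that runs after $\mathsf T$-cells are short.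

\begin{lemma}\label{lem:runs}
Let $w$ be an inner cell that, just before its step, is doubly linked to some piece. Then its left neighbor $v$ is not in $\mathsf G$. In particular this holds for $w\in\mathsf F$, and every $\mathsf F$-run starts at the first inner cell of its window row or directly after a cell of $\mathsf B\cup\mathsf T\cup\mathsf S$.
\end{lemma}

\begin{proof}
The two links end at $w_L$ and $w_D$ and form a $2$-cycle right after the step $v$. Before that step $w_L$ was linked to $v_R$, so the link at $w_L$ is new and the $2$-cycle is created at $v$. Apply (G1).
\end{proof}

\begin{lemma}\label{lem:FF}
If $v,w\in\mathsf F$ and $w=v^\rightarrow$, then just before the step $v$ the links $[v_L,\hat v_L]$, $[v_D,\hat v_D]$, $[\hat v_R,\hat w_L]$ and $[w_D,\hat w_D]$ are present.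
\end{lemma}

\begin{proof}
The first two are present because $v\in\mathsf F$. Right after the step $v$ the links $[w_L,\hat w_L]$ and $[w_D,\hat w_D]$ are present because $w\in\mathsf F$. The first of these is new, since $w_L$ was linked to $v_R$; by Lemma~\ref{lem:costs}(a) it equals $[w_L,\beta_R]$, so $\hat v_R$ was linked to $\hat w_L$. The second contains neither $w_L$ nor $(v^\uparrow)_D$, so it is old.
\end{proof}

\begin{lemma}\label{lem:Truns}
An $\mathsf F$-run that starts directly after a $\mathsf T$-cell has at most two cells.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.4]
\node[draw,minimum size=7mm] (v) at (0,1) {$v$};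
\node[draw,minimum size=7mm] (a) at (1,1) {$w^1$};
\node[draw,minimum size=7mm] (b) at (2,1) {$w^2$};
\node[draw,minimum size=7mm] (c) at (3,1) {$w^3$};
\node[draw,circle,inner sep=1pt,minimum size=7mm] (x) at (0,0) {$\hat v$};
\node[draw,circle,inner sep=1pt,minimum size=7mm] (p) at (1,0) {$\hat w^1$};
\node[draw,circle,inner sep=1pt,minimum size=7mm] (q) at (2,0) {$\hat w^2$};
\node[draw,circle,inner sep=1pt,minimum size=7mm] (r) at (3,0) {$\hat w^3$};
\draw[thick] (v)--(a)--(b)--(c) (x)--(p);
\draw[thick,dashed] (a)--(p) (b)--(q) (c)--(r) (p)--(q)--(r);
\end{tikzpicture}
\caption{A tangled cell $v$ followed by three forced cells. Squares are slots and circles are the pieces to be placed in them. Solid links are present before $v$ is filled. The five dashed links are present after $v$ is filled, and at most two of them are new. Since $v$ and $\hat v$ are at distance more than $7$, the new ones must be the two dashed links at $\hat w^1$.}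
\label{fig:ladder}
\end{figure}

\begin{proof}
Suppose that $v\in\mathsf T$ is followed by $w^1,w^2,w^3\in\mathsf F$; see Figure~\ref{fig:ladder}. Right after the step $v$ the link $[w^1_L,\hat w^1_L]$ is present, and so are the five links
\[
[w^j_D,\hat w^j_D]\quad(j=1,2,3),\qquad[\hat w^1_R,\hat w^2_L],\qquad[\hat w^2_R,\hat w^3_L].
\]
Indeed, Lemma~\ref{lem:FF} for $w^1,w^2$ gives all of them except $[w^3_D,\hat w^3_D]$ and $[\hat w^2_R,\hat w^3_L]$. Lemma~\ref{lem:FF} for $w^2,w^3$ shows that these two are present after the step $w^1$, and they were not created there, since they contain neither $w^2_L$ nor $((w^1)^\uparrow)_D$.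

We use Lemma~\ref{lem:costs}(c) at the step $v$. The link $[w^1_L,\hat w^1_L]$ is the new link of side $R$, so $[\hat v_R,\hat w^1_L]$ was a link before the step. The new links of sides $R,U$ contain $w^1_L$ or $(v^\uparrow)_D$ and are not among the five. So at most two of the five are new, those of sides $L$ and $D$.

Before the step $v$, the slots $v,w^1,w^2,w^3$ are linked consecutively, and $\hat v$ is linked to $\hat w^1$. If old links joined $\hat w^1$ to $w^1$ within the six objects $w^j,\hat w^j$, the path would have length at most $5$ and $\operatorname{dist}_\Gamma(v,\hat v)\le1+5+1=7$, contrary to $v\notin\mathsf B$. Hence $[w^1_D,\hat w^1_D]$ is new. Suppose that $[\hat w^1_R,\hat w^2_L]$ is old. Then $[w^2_D,\hat w^2_D]$ must be new, to exclude the path $\hat w^1,\hat w^2,w^2,w^1$. The remaining links are then old and give the path $\hat w^1,\hat w^2,\hat w^3,w^3,w^2,w^1$, a contradiction. So $[w^1_D,\hat w^1_D]$ and $[\hat w^1_R,\hat w^2_L]$ are the new links of sides $L,D$, in some order.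

No half-edge of $\hat w^1$ is an $\alpha_i$, for then $v,\hat w^1,\hat v$ would be a path of length $2$. So $\hat w^1_D$ and $\hat w^1_R$ are $\beta_L$ and $\beta_D$ in some order. Thus $\hat v_L,\hat v_D,\hat v_R$ were linked to three distinct half-edges of $\hat w^1$, and $\hat v$ is special by Definition~\ref{def:special}(b). This contradicts $v\notin\mathsf S$.
\end{proof}

This proof fixes the radius $7$ in the definition of $\mathsf B$, and it is the only place where part (b) of Definition~\ref{def:special} is needed.

\subsection{Tangled steps have few choices}

Split $\mathsf T$ into $\mathsf T_1$, the cells whose piece lies on a pure $2$-cycle just before the step, and $\mathsf T_2$, the rest. Put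
\[
\kappa=|\mathsf B|,\qquad\lambda=|\mathsf S|,\qquad\tau_1=|\mathsf T_1|,\qquad\tau_2=|\mathsf T_2|,\qquad t=\tau_1+\tau_2,\qquad P=\kappa+\lambda+\omega .
\]
Then $|\mathsf E\cup\mathsf B\cup\mathsf S|\le P$. A tangled step costs as much as a generic one, but its piece comes from a small pool. The pool is fed by the irregular steps in $\mathsf E\cup\mathsf B\cup\mathsf S$. If all tangled steps fed it too, the bound would be circular; the point of the two kinds is that pure $2$-cycles are never multiplied by tangled steps, and pure $3$-cycles only by those of the first kind.

\begin{lemma}\label{lem:Tchoices}
At all times $\Gamma$ has at most $12P$ pure $2$-cycles and at most $36(P+\tau_1)$ pure $3$-cycles. Consequently, at a cell of $\mathsf T_1$ the piece and its rotation lie in a set of at most $96P$ pairs determined by $\Gamma$, and at a cell of $\mathsf T_2$ in a set of at most $900(P+\tau_1)$ pairs determined by $\Gamma$.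
\end{lemma}

\begin{proof}
Initially there are no such cycles. By \eqref{eq:created} each step in $\mathsf E\cup\mathsf B\cup\mathsf S$ creates at most $12$ and $36$ of them. Steps in $\mathsf F$ create no pure link, and steps in $\mathsf G$ create none of these cycles by (G1). Consider a step $u\in\mathsf T$ with piece $x$. Only the new links of sides $L,D$ can be pure, since $\alpha_R,\alpha_U$ belong to slots. A new pure cycle of length $\ell\in\{2,3\}$ is therefore as in Lemma~\ref{lem:cycles}(a) with $\{i,j\}=\{L,D\}$.

For $\ell=2$ the new cycle consists of these two links, so there is at most one, and $\ell_2=2$: the half-edges $\beta_L,\beta_D$ lie on one piece, and the old pure $2$-cycle through $x_L,x_D$ disappears. So the number of pure $2$-cycles does not increase.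

For $\ell=3$ we have $(\ell_1,\ell_2)=(3,2)$ or $(2,3)$. In the first case $x$ lies on a pure $2$-cycle, so $u\in\mathsf T_1$. In the second case the third link joins the pieces of $\beta_L$ and $\beta_D$, and with $[x_L,\beta_L]$, $[x_D,\beta_D]$ it formed an old pure $3$-cycle, which disappears; different new cycles have different third links and so correspond to different old cycles. Hence the number of pure $3$-cycles does not increase at steps in $\mathsf T_2$, and it increases by at most $36$ at steps in $\mathsf T_1$.

At a cell of $\mathsf T_1$ the piece is one of at most $2\cdot12P$ pieces on pure $2$-cycles. At a cell of $\mathsf T_2$ it lies on a pure $3$-cycle, which allows at most $108(P+\tau_1)$ pieces, or on a cycle of length $2$, $3$ or $4$ that contains a slot. Such a cycle contains a link between a slot and a piece. There are at most $\omega\le P$ of those by Lemma~\ref{lem:frontier}, each lies on at most $3+9+27=39$ such cycles, and each cycle has at most $3$ pieces. This allows at most $117P$ pieces. Multiply by the $4$ rotations.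
\end{proof}

\subsection{Almost all cells with a broken edge are generic}

Call a pure $4$-cycle \emph{unnatural} if at least one of its links is not a single $M_0$-edge. A forced cell with a broken edge in the middle of a forced region will be traced back to such a cycle, so we first count these.

\begin{lemma}\label{lem:unnatural}
At most $324(P+t)$ unnatural pure $4$-cycles are ever present.
\end{lemma}

\begin{proof}
None is present initially, so each is created at some step, namely the last step at which one of its links appears. This step is not in $\mathsf F$. The at most $P+t$ steps in $\mathsf E\cup\mathsf B\cup\mathsf T\cup\mathsf S$ create at most $108$ each. A step $u\in\mathsf G$ also creates at most $108$, and by (G2) it creates a pure $4$-cycle only if $u$ was doubly linked to a piece. Then by Lemma~\ref{lem:runs} the left neighbor of $u$ is not in $\mathsf G$. So it lies in $\mathsf E\cup\mathsf B\cup\mathsf T\cup\mathsf S$, or it is the last cell of an $\mathsf F$-run. Each $\mathsf F$-run is directly preceded by a cell of $\mathsf E\cup\mathsf B\cup\mathsf T\cup\mathsf S$, so there are at most $P+t$ runs. Hence there are at most $2(P+t)$ such steps $u$, and the total is at most $108(P+t)+216(P+t)$.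
\end{proof}

\begin{lemma}\label{lem:AG}
We have $|A\setminus\mathsf G|\le C_1(P+t)$ with $C_1=1408$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,0) grid (2,2);
\node at (0.5,0.5) {$u$}; \node at (1.5,0.5) {$y$};
\node at (0.5,1.5) {$v$}; \node at (1.5,1.5) {$w$};
\node[draw,minimum size=6mm] (v) at (3.5,1.7) {$v$};
\node[draw,minimum size=6mm] (w) at (4.9,1.7) {$w$};
\node[draw,circle,inner sep=1pt,minimum size=6mm] (c) at (3.5,0.3) {$\hat v$};
\node[draw,circle,inner sep=1pt,minimum size=6mm] (e) at (4.9,0.3) {$\hat w$};
\draw[thick] (v)--(w)--(e)--(c)--(v);
\node[draw,circle,inner sep=1pt,minimum size=6mm] (cc) at (6.4,1.7) {$\hat v$};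
\node[draw,circle,inner sep=1pt,minimum size=6mm] (ee) at (7.8,1.7) {$\hat w$};
\node[draw,circle,inner sep=1pt,minimum size=6mm] (aa) at (6.4,0.3) {$\hat u$};
\node[draw,circle,inner sep=1pt,minimum size=6mm] (bb) at (7.8,0.3) {$\hat y$};
\draw[thick] (cc)--(ee)--(bb)--(aa)--(cc);
\end{tikzpicture}
\caption{Left: four inner cells, filled in the order $u,y,\dots,v,w$. Middle: if $v$ and $w$ are forced, two slots (squares) and two pieces (circles) form a $4$-cycle just before $v$ is filled. Right: if this cycle was created at $y$ and both $y$ and $u$ are forced, the four pieces form a pure $4$-cycle just before $u$ is filled.}
\label{fig:square}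
\end{figure}

\begin{proof}
We have $A\setminus\mathsf G\subset\mathsf E\cup\mathsf B\cup\mathsf S\cup\mathsf T\cup(\mathsf F\cap A)$, and the first four sets have at most $P+t$ cells. Let $w\in\mathsf F\cap A$, and let $v$ be the cell to its left, $y$ the cell below it and $u$ the cell below $v$; see Figure~\ref{fig:square}. These cells lie in the window of $w$, and they are inner unless $w$ is in the second row or second column of its window. That exception concerns at most $2gn\le P$ cells $w$. Assume that they are inner. We follow $w$ back in time until we meet an irregular step or an unnatural cycle.

By Lemma~\ref{lem:runs}, $v\notin\mathsf G$. At most $P+t$ cells $w$ have $v\in\mathsf B\cup\mathsf T\cup\mathsf S$. So let $v\in\mathsf F$. By Lemma~\ref{lem:FF}, just before the step $v$ there is a $4$-cycle $Z_w$ on $v,w,\hat w,\hat v$ with links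
\[
[v_R,w_L],\qquad[w_D,\hat w_D],\qquad[\hat w_L,\hat v_R],\qquad[\hat v_D,v_D].
\]
The first link is present from the beginning. The half-edge $w_D$ is linked to $y_U$ until $y$ is filled, so the second link is created at the step $y$ or later. Let $s$ be the last step before $v$ at which one of the last three links is created. Then $s$ is $y$ or a later step, and $Z_w$ is created at $s$.

\emph{Case $s\in\mathsf G$.} This is impossible by (G2), since $Z_w$ contains two slots.

\emph{Case $s\in\mathsf E\cup\mathsf B\cup\mathsf T\cup\mathsf S$.} The cycle $Z_w$ is one of at most $108$ $4$-cycles created at $s$, and it determines $w$ as the right one of its two slots. At most $108(P+t)$ cells $w$ fall into this case.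

\emph{Case $s\in\mathsf F$.} A new link at $s$ contains the slot half-edge $(s^\rightarrow)_L$ or $(s^\uparrow)_D$. The slot half-edges on the last three links are $w_D$ and $v_D$, so $s^\uparrow\in\{w,v\}$ and $s\in\{y,u\}$. As $u$ precedes $y$, we get $s=y\in\mathsf F$. The only one of the three links that is new at $y$ is $[w_D,\hat w_D]$, and by Lemma~\ref{lem:costs}(a) the link $[\hat y_U,\hat w_D]$ was present before $y$. The links $[\hat w_L,\hat v_R]$ and $[\hat v_D,v_D]$ were present before $y$ as well, by the choice of $s$. Lemma~\ref{lem:runs} gives $u\notin\mathsf G$, and at most $P+t$ cells $w$ have $u\in\mathsf B\cup\mathsf T\cup\mathsf S$. So let $u\in\mathsf F$, and look at the time just before the step $u$, which immediately precedes $y$. The link $[\hat u_R,\hat y_L]$ is present by Lemma~\ref{lem:FF}. The pure links $[\hat y_U,\hat w_D]$ and $[\hat w_L,\hat v_R]$ are present because the step $u$ creates no pure link. The link $[\hat v_D,v_D]$ is created at $u$, because $v_D$ is linked to $u_U$ before; so $[\hat u_U,\hat v_D]$ is present. These four links form a pure $4$-cycle on $\hat u,\hat y,\hat w,\hat v$. If $[\hat w_L,\hat v_R]$ and $[\hat y_U,\hat w_D]$ were both single $M_0$-edges, the left and lower edges of $w$ would be preserved,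 contrary to $w\in A$. So the cycle is unnatural. A given cycle arises from at most $4$ cells $w$, since $\hat w$ is one of its pieces. By Lemma~\ref{lem:unnatural}, at most $4\cdot324(P+t)$ cells $w$ fall into this case.

Adding up, $|A\setminus\mathsf G|\le(1+1+1+108+1+1296)(P+t)$.
\end{proof}

\section{Many broken edges: choice of the order and summation}\label{sec:sum}

We now prove Proposition~\ref{prop:many}, with $c_0=1/(2C_1)$. By monotonicity we take $q=\frac2{\sqrt e}(1+\delta)n$, so $q\ge n$.

\subsection{A good order for each placement}

Under a uniformly random window order the fraction $\operatorname{av}_O(u)/N$ is nearly uniform on $[0,1]$ for every cell $u$, and $\int_0^1\ln s\,ds=-1$. This is the factor $1/e$ of Section~\ref{sec:constants}. We shall average over $A$ but multiply over $\mathsf G$. The few cells of $A\setminus\mathsf G$ might be those with very few available pieces, so we truncate: let $\delta_1=\delta/4$ and $\psi_O(u)=\max(\operatorname{av}_O(u)/N,\delta_1)$. Call $O$ \emph{good} for $\pi$ if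
\[
\sum_{u\in A(\pi)}\ln\psi_O(u)\le-\Bigl(1-\frac\delta2\Bigr)|A(\pi)| .
\]

\begin{lemma}\label{lem:good}
Every placement has a good window order.
\end{lemma}

\begin{proof}
Let $O$ be uniformly random. Since $A$ does not depend on $O$, it suffices to show $\mathbb E\ln\psi_O(u)\le-1+2\delta_1$ for each cell $u$. Each window has at least $(n/g-1)^2\ge\frac N{g^2}(1-\frac{2g}n)$ cells. The rank $r$ of the window of $u$ is uniform on $\{1,\dots,g^2\}$, and
\[
\frac{\operatorname{av}_O(u)}N\le1-\frac{r-1}{g^2}+\frac{2g}n=\frac i{g^2}+\frac{2g}n,\qquad i=g^2-r+1 .
\]
Let $\varphi(s)=\max(\ln s,\ln\delta_1)$. This function is nondecreasing and $1/\delta_1$-Lipschitz, and $\int_0^1\varphi=\delta_1\ln\delta_1+\bigl[s\ln s-s\bigr]_{\delta_1}^1=-1+\delta_1$. Put $\epsilon=g^{-2}+2g/n$. Then $\epsilon\le3n^{-0.2}\le\delta_1^2$ for large $n$, because $\delta_1\ge\frac14(\ln\ln n)^{-c_0}$. For $s\in[(i-1)/g^2,i/g^2]$ we have $s+\epsilon\ge i/g^2+2g/n$, so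
\[
\mathbb E\ln\psi_O(u)\le\frac1{g^2}\sum_{i=1}^{g^2}\varphi\Bigl(\frac i{g^2}+\frac{2g}n\Bigr)\le\int_0^1\varphi(s+\epsilon)\,ds\le-1+\delta_1+\frac\epsilon{\delta_1}\le-1+2\delta_1.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:Gproduct}
Let $W=(8/\delta)^{C_1}$. If $b(\pi)\ge n^{1.7}$ and $O$ is good for $\pi$, then
\begin{equation}\label{eq:Gproduct}
\prod_{u\in\mathsf G}\frac{4\operatorname{av}_O(u)}{q^2}\le e^{-\delta n^{1.7}/4}\,W^{P+t}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mu=4N/q^2=e(1+\delta)^{-2}$ and $j=|A\setminus\mathsf G|$. Then $\mu\ge e/4>1/2$, and $\mu\le e^{1-\delta}$ because $\ln(1+\delta)\ge\delta/2$ on $[0,1]$. This upper bound on $\mu$ is the only place where the threshold value of $q$ is used. Since $\mathsf G\subset A$ and $\psi_O\ge\delta_1$,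
\[
\prod_{u\in\mathsf G}\frac{4\operatorname{av}_O(u)}{q^2}\le\mu^{|A|-j}\,\delta_1^{-j}\prod_{u\in A}\psi_O(u)\le\Bigl(\frac2{\delta_1}\Bigr)^je^{(1-\delta)|A|}e^{-(1-\delta/2)|A|}=\Bigl(\frac8\delta\Bigr)^je^{-\delta|A|/2}.
\]
Now use Lemma~\ref{lem:AG} and $|A|\ge b/2\ge n^{1.7}/2$.
\end{proof}

\subsection{Patterns}

Fix a window order $O$. The \emph{pattern} of $\pi$ is the map that assigns to each inner cell its class among $\mathsf S,\mathsf F,\mathsf B,\mathsf T_1,\mathsf T_2,\mathsf G$.

\begin{lemma}\label{lem:patterns}
The number of patterns with given $\kappa,\lambda,\tau_1,\tau_2$ is at most
\[
\binom N\kappa\binom N\lambda\binom N{\tau_1}\binom N{\tau_2}\,3^t\,\bigl(e\max(N/P,1)\bigr)^P .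
\]
\end{lemma}

\begin{proof}
Choose the sets $\mathsf B,\mathsf S,\mathsf T_1,\mathsf T_2$. For each $\mathsf T$-cell choose the number of $\mathsf F$-cells that directly follow it, which is $0$, $1$ or $2$ by Lemma~\ref{lem:Truns}. By Lemma~\ref{lem:runs} every other $\mathsf F$-run starts at the first inner cell of a window row or directly after a cell of $\mathsf B\cup\mathsf S$, so there are at most $gn+\kappa+\lambda\le P$ of them. Such a run is recovered from its last cell: it extends to the left up to the nearest cell of $\mathsf B\cup\mathsf S\cup\mathsf T\cup\mathsf E$. So it suffices to choose the set of last cells. The number of sets of at most $P$ cells is at most $(eN/P)^P$ if $P\le N$, and at most $2^N\le e^P$ otherwise. All remaining inner cells are in $\mathsf G$.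
\end{proof}

Without Lemma~\ref{lem:Truns} each $\mathsf T$-cell would need a second binomial factor, for the end of its run, instead of the factor $3$. A $\mathsf B$-cell does need two such factors, and this produces the largest error term below.

Fix also a pattern, and let $\mathcal F$ be the family of placements with this pattern for which $O$ is good, $b\ge n^{1.7}$ and $\Lambda\le n^{1.05}$. Assume $\mathcal F\ne\emptyset$. The class of a cell depends on the whole placement, through the notion of a special piece, but the sets of choices in Lemmas~\ref{lem:costs} and~\ref{lem:Tchoices} are determined by $\Gamma$, hence by the prefix, and the bounds on their sizes hold as soon as the prefix extends to one member of $\mathcal F$. So Lemma~\ref{lem:tree} applies with $a_u=4N$ on $\mathsf E\cup\mathsf S$, $1$ on $\mathsf F$, $4^9$ on $\mathsf B$, $96P$ on $\mathsf T_1$, $900(P+\tau_1)$ on $\mathsf T_2$ and $4\operatorname{av}_O(u)$ on $\mathsf G$. Every member has $K\ge\kappa+2t+2|\mathsf G|$ by Lemmas~\ref{lem:explore} and~\ref{lem:costs}. The two sides of \eqref{eq:Gproduct} depend only on $O$ and the pattern, and the inequality holds because $\mathcal F$ has a member. Therefore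
\begin{equation}\label{eq:family}
\sum_{\pi\in\mathcal F}q^{-K(\pi)}\le(4N)^{\omega+\lambda}\Bigl(\frac{4^9}q\Bigr)^\kappa\Bigl(\frac{96P}{q^2}\Bigr)^{\tau_1}\Bigl(\frac{900(P+\tau_1)}{q^2}\Bigr)^{\tau_2}e^{-\delta n^{1.7}/4}\,W^{P+t}.
\end{equation}

\subsection{Proof of Proposition~\ref{prop:many}}

Fix $O$, multiply \eqref{eq:family} by the bound of Lemma~\ref{lem:patterns}, and sum over $\tau_1,\tau_2,\kappa,\lambda$, where $0\le\kappa\le N$ and $0\le\lambda\le n^{1.05}$.

\medskip\noindent\emph{The sum over $\tau_1,\tau_2$.} Let $a=2700W$. Since $q^2\ge N$ and $\binom Nm N^{-m}\le1/m!$, the factors that depend on $\tau_1,\tau_2$ sum to at most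
\[
\sum_{\tau_1\ge0}\frac{(aP)^{\tau_1}}{\tau_1!}\sum_{\tau_2\ge0}\frac{(a(P+\tau_1))^{\tau_2}}{\tau_2!}=e^{aP}\sum_{\tau_1\ge0}\frac{(ae^aP)^{\tau_1}}{\tau_1!}=e^{aP+ae^aP}.
\]
Together with the factors $W^P$ and $e^P$ this is at most $e^{YP}$ with $Y=4ae^a$, since each of $1$, $\ln W$, $a$ is at most $ae^a$. The exponential dependence of $Y$ on $W$ is what limits $\delta$. For $\delta\ge(\ln\ln n)^{-c_0}$ and $c_0=1/(2C_1)$ we have $W\le8^{C_1}(\ln\ln n)^{1/2}$, so $\ln Y=O\bigl((\ln\ln n)^{1/2}\bigr)$ and $Y\le0.1\ln n$ for large $n$. Thus $e^{YP}\le n^{0.1P}$.

\medskip\noindent\emph{The sum over $\kappa,\lambda$.} Let $P_0=\lambda+\omega\le21n^{1.1}$, so that $P=\kappa+P_0$. It remains to bound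
\[
n^{0.1P}\max(N/P,1)^P\binom N\kappa\Bigl(\frac{4^9}q\Bigr)^\kappa\binom N\lambda(4N)^{\omega+\lambda}.
\]
For $1\le\kappa\le N$ we have $\max(N/P,1)^P\le N^{P_0}(N/\kappa)^\kappa$: if $P\le N$, use $N/P\le N$ for $P_0$ of the factors and $N/P\le N/\kappa$ for the others, and if $P>N$, the left side is $1$. Further $\binom N\kappa(4^9/q)^\kappa\le(Cn/\kappa)^\kappa$ and $\binom N\lambda(4N)^{\omega+\lambda}\le(4N^2)^{P_0}$. So the displayed quantity is at most
\[
\bigl(n^{0.1}\cdot N\cdot4N^2\bigr)^{P_0}\Bigl(n^{0.1}\cdot\frac{n^2}\kappa\cdot\frac{Cn}\kappa\Bigr)^\kappa\le n^{7P_0}\Bigl(\frac{Cn^{3.1}}{\kappa^2}\Bigr)^\kappa ,
\]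
where the last factor is read as $1$ for $\kappa=0$. For $y>0$ the function $x\mapsto x\ln(y/x^2)$ has its maximum $2\sqrt y/e$ at $x=\sqrt y/e$, so the last factor is at most $e^{Cn^{1.55}}$. This term is the reason why placements with few broken edges need the separate treatment of Section~\ref{sec:few}. There are at most $(N+1)^2$ pairs $(\kappa,\lambda)$.

\medskip\noindent\emph{The sum over $O$.} By Lemma~\ref{lem:good} every placement in the sum of Proposition~\ref{prop:many} lies in one of the families $\mathcal F$, and there are $(g^2)!\le e^{g^2\ln g^2}\le e^{n^{0.3}}$ window orders. The sum is therefore at most
\[
\exp\Bigl(-\tfrac14\delta n^{1.7}+Cn^{1.55}+Cn^{1.1}\ln n+n^{0.3}\Bigr).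
\]
Since $\delta n^{1.7}\ge n^{1.7}(\ln\ln n)^{-c_0}$, this is at most $e^{-n^{1.6}}$ for large $n$. \qed

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:far}]
Apply Proposition~\ref{prop:first} with $b_0=n^{1.7}$ and Proposition~\ref{prop:few}, and note that $0.05>1/35$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c_0$ be as in Proposition~\ref{prop:many} and $q\ge\frac2{\sqrt e}(1+\delta_n)n$, so that $q\ge n$. The planted arrangement is a solution, so all solutions are similar exactly when all are similar to it. Apply Proposition~\ref{prop:first} with $\eta=1$ and $b_0=\infty$. Bound the terms with $b<n^{1.7}$ by Proposition~\ref{prop:few} with $\eta=1$, and those with $b\ge n^{1.7}$ by Proposition~\ref{prop:many} with $\delta=\delta_n$. This gives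
\[
\Pr(\text{not all solutions are similar})\le O(n^{-0.05})+O(n^{-1/35})+e^{-n^{1.6}}=O(n^{-1/35}),
\]
uniformly in $q$ and $\sigma$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Martinsson}
Anders Martinsson, \emph{A linear threshold for uniqueness of solutions to random jigsaw puzzles}, arXiv:1701.04813 (2017).
\end{thebibliography}
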